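# Vertex-transitive partial cubes of girth six

## 1. Regular partial cubes in which every three-edge path lies on a hexagon

All graphs are finite. The hypercube $Q_n$ has as vertices the subsets of an $n$-element set, two being adjacent when they differ in one element. The distance between $A$ and $B$ in $Q_n$ is $|A\oplus B|$, where $\oplus$ denotes symmetric difference.

**Definition (partial cube).** A graph $G$ is a partial cube if for some $n$ there is a map $\varphi:V(G)\to V(Q_n)$ with $d_{Q_n}(\varphi(u),\varphi(v))=d_G(u,v)$ for all vertices $u,v$.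

A partial cube is connected and bipartite. The converse fails: $K_{2,3}$ is not a partial cube, because two vertices of a hypercube at distance $2$ have exactly two common neighbors. Here is the example we will use most. For $m\ge2$ the cycle $C_{2m}$ is a partial cube: put $A_h=\{1,\dots,h\}$ and $B_h=\{h+1,\dots,m\}$ for $0\le h\le m$, and go around
$$\emptyset=A_0,\ A_1,\ \dots,\ A_m=B_0,\ B_1,\ \dots,\ B_m=\emptyset .$$
Indeed $|A_h\oplus A_g|=|B_h\oplus B_g|=|h-g|$, and, since $B_g$ is the complement of $A_g$, $|A_h\oplus B_g|=m-|h-g|$. This is the cycle distance between position $h$ and position $m+g$, namely $\min(m+g-h,\,m-g+h)$.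

The girth $g(G)$ is the length of a shortest cycle ($\infty$ for a forest), and $G$ is vertex-transitive if its automorphisms act transitively on its vertices.

**Definition (Doubled Odd graph).** For $k\ge1$ the graph $\tilde O_k$ has as vertices the $(k-1)$-element and the $k$-element subsets of $\{1,\dots,2k-1\}$. A $(k-1)$-set $A$ and a $k$-set $B$ are adjacent if and only if $A\subset B$.

It is $k$-regular. For instance $\tilde O_1=K_2$. The graph $\tilde O_2$ has the vertices $1,12,2,23,3,13$ in cyclic order, so $\tilde O_2=C_6$. The graph $\tilde O_3$ is cubic with $10+10$ vertices.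

**Lemma 1.1.** For $k\ge2$, $\tilde O_k$ is a vertex-transitive partial cube of girth $6$.

**Proof.** *Isometric in $Q_{2k-1}$.* From a $(k-1)$-set $A$ to a vertex $B\ne A$: as $|B|\ge|A|$, there is $x\in B\setminus A$, and $A\cup\{x\}$ is a vertex closer to $B$ in the hypercube. From a $k$-set $A$ to $B\ne A$: as $|B|\le|A|$, there is $x\in A\setminus B$, and $A\setminus\{x\}$ is a vertex closer to $B$. So $d(A,B)\le|A\oplus B|$, and the reverse inequality is clear. *Vertex-transitive.* Permutations of $\{1,\dots,2k-1\}$ act transitively on each level, and complementation exchanges the levels and preserves adjacency. *Girth.* A bipartite graph has no odd cycle. A $4$-cycle of a hypercube has the form $Y,\ Y\cup x,\ Y\cup\{x,y\},\ Y\cup y$ with $x,y\notin Y$ and so meets three levels, while $\tilde O_k$ occupies two. Finally, let $|Y|=k-2$ and choose distinct $x,y,z\notin Y$, which is possible since $(2k-1)-(k-2)=k+1\ge3$. Writing $Yx$ for $Y\cup\{x\}$, and so on, the sets $Yx,Yxy,Yy,Yyz,Yz,Yxz$ form a $6$-cycle. $\square$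

The question is whether the converse holds: is every vertex-transitive partial cube of girth $6$ some $\tilde O_k$? This is a conjecture in Yan-Ting Xie, Yong-De Feng, Shou-Jun Xu, "A characterization of regular partial cubes whose all convex cycles have the same lengths", arXiv:2301.12200 (2023). We shall prove it. We begin with a special case which is easy and to which everything will be reduced.

**Coordinates.** From now on $G$ is a partial cube without $4$-cycles, identified with an induced subgraph on $V\subseteq2^\Omega$, $\Omega$ finite: $A,B\in V$ are adjacent iff $|A\oplus B|=1$, and $d_G(A,B)=|A\oplus B|$. We write elements for singletons, as in $A\oplus x$ or $Y\cup x$. The edge between $A$ and $A\oplus x$ has *direction* $x$. Replacing $V$ by $V\oplus A=\{B\oplus A:B\in V\}$ changes nothing in the graph, so any one vertex may be assumed to be $\emptyset$. We call this translating. Put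
$$L(A)=\{x\in\Omega:A\oplus x\in V\},\qquad M_i(w)=L(w\oplus i)\setminus i\quad(i\in L(w)).$$
Thus $L(w\oplus i)=\{i\}\cup M_i(w)$, and $w\oplus\{i,c\}$ with $c\in M_i(w)$ are the neighbors of $w\oplus i$ other than $w$. Three facts carry the whole argument.

* (I) If $A\ne B$ are in $V$, some $x\in A\oplus B$ has $A\oplus x\in V$. More generally, a geodesic from $A$ to $B$ crosses each direction in $A\oplus B$ exactly once and no other. This is the isometry.
* (C4) There are no $A$ and $x\ne y$ with $A,\ A\oplus x,\ A\oplus y,\ A\oplus\{x,y\}$ all in $V$.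
* (M) If $A,\ A\oplus\{x,y\}\in V$ with $x\neq y$, then exactly one of $A\oplus x,\ A\oplus y$ is in $V$: at least one by (I), not both by (C4).

By (C4), $M_i(w)\cap L(w)=\emptyset$. If $i\ne j$ and $c\in M_i(w)\cap M_j(w)$, then $w\oplus c\notin V$, so (M), applied to $w\oplus\{i,c\}$ and $w\oplus\{j,c\}$, gives $w\oplus\{i,j,c\}\in V$. Hence $w,\ w\oplus i,\ w\oplus\{i,c\},\ w\oplus\{i,j,c\},\ w\oplus\{j,c\},\ w\oplus j$ is a hexagon. A common element of $M_i(w)$ and $M_j(w)$ is thus a hexagon through $w\oplus i,w,w\oplus j$.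

In $\tilde O_k$, a $(k-1)$-set $w$ has $M_i(w)=w$ for every $i\in L(w)$, and a $k$-set $w$ has $M_i(w)$ equal to the complement of $w$. At every vertex all the $M_i(w)$ coincide. This property characterizes $\tilde O_k$, and it follows from a visible one.

**Lemma 1.2.** If every path with three edges of $G$ lies on a $6$-cycle, then for every vertex $w$ the sets $M_i(w)$, $i\in L(w)$, coincide.

**Proof.** Let $i\ne j$ in $L(w)$ and $c\in M_i(w)$, so $c\ne i$ and $c\notin L(w)$, whence $c\neq j$. The path $w\oplus j,\ w,\ w\oplus i,\ w\oplus\{i,c\}$ lies on a $6$-cycle. Around a closed walk in a hypercube each direction occurs an even number of times, so the other three edges have the directions $i,j,c$ in some order. Start from $w\oplus\{i,c\}$. The next direction is not $c$, as the walk does not turn back, and not $i$, as $w\oplus c\notin V$. So it is $j$, and we reach $w\oplus\{i,j,c\}$. If $c$ came next, we would be at $w\oplus\{i,j\}$, contradicting (C4) at $w$. So $i$ comes next, and $w\oplus\{j,c\}\in V$, that is, $c\in M_j(w)$. Hence $M_i(w)\subseteq M_j(w)$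 for all $i\ne j$. $\square$

**Proposition 1.3.** Let $k\ge2$ and let $G$ be a $k$-regular partial cube without $4$-cycles such that at every vertex $w$ all the sets $M_i(w)$, $i\in L(w)$, coincide. Then $G\cong\tilde O_k$.

**Proof.** Write $E_w$ for the common set. Then $|E_w|=k-1$ and $E_w\cap L(w)=\emptyset$.

**Step 1: an exchange rule.** We compute the data two steps away. Let $i\in L(w)$, $c\in E_w$, $w_1=w\oplus\{i,c\}$. Then $w_1\in V$ and
$$L(w_1)=(L(w)\setminus i)\cup c,\qquad E_{w_1}=(E_w\setminus c)\cup i. \tag{1}$$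
Put $w'=w\oplus i$. Then $L(w')=\{i\}\cup E_w$ contains $i$ and $c$. The hypothesis at $w'$ gives $M_c(w')=M_i(w')=L(w)\setminus i$, so $L(w_1)=\{c\}\cup M_c(w')=\{c\}\cup(L(w)\setminus i)$. Also $E_{w_1}=M_c(w_1)=L(w')\setminus c=(\{i\}\cup E_w)\setminus c$.

**Step 2: name the vertices.** Fix $w_0$ and let $\Xi=L(w_0)\sqcup E_{w_0}$, so $|\Xi|=2k-1$. Every vertex at even distance from $w_0$ (an *even* vertex) is reached from $w_0$ by two-edge moves $u\to u\oplus i\to u\oplus\{i,c\}$ with $i\in L(u)$, $c\in M_i(u)=E_u$. By (1), each move preserves $L(u)\sqcup E_u$ and changes both $u$ and $E_u$ by $\oplus\{i,c\}$. So every even vertex $u$ satisfies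
$$L(u)\sqcup E_u=\Xi,\qquad E_u=E_{w_0}\oplus w_0\oplus u .$$
The map $\psi(u)=u\oplus w_0\oplus E_{w_0}$ is injective. It sends an even vertex $u$ to the $(k-1)$-subset $E_u$ of $\Xi$. An odd vertex is $u\oplus i$ with $u$ even and $i\in L(u)=\Xi\setminus E_u$, and it goes to the $k$-subset $E_u\cup i$. By (1) any $c\in E_u$ may be exchanged for any $i\in\Xi\setminus E_u$, so all $(k-1)$-subsets of $\Xi$ occur. Given a $k$-subset $K$ and $i\in K$, choose $u$ even with $E_u=K\setminus i$. Then $i\in L(u)$ and $\psi(u\oplus i)=K$. So $\psi$ is a bijection onto the $(k-1)$- and $k$-subsets of $\Xi$. Adjacency means differing in one element, both before and after applying $\psi$, and afterwards this is inclusion. Hence $G\cong\tilde O_k$. $\square$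

What changes in general? In a vertex-transitive partial cube of girth $6$ every vertex lies on some hexagon, but nothing says that every three-edge path does. We must manufacture the hypothesis of Proposition 1.3 from far weaker information.

## 2. Three theorems, and the intersection $E_w=\bigcap_i M_i(w)$

For a vertex $w$, the *rooted ball of radius $3$* is the subgraph induced on the vertices at distance at most $3$ from $w$, with $w$ marked. Isomorphisms must send root to root.

**Theorem 2.1.** Every finite vertex-transitive partial cube of girth $6$ is isomorphic to $\tilde O_k$ for some $k\ge2$.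

**Theorem 2.2.** Let $G$ be a finite partial cube without $4$-cycles such that for all vertices $u,w$ the rooted balls of radius $3$ around $u$ and $w$ are isomorphic. Then $G$ is one of $K_1$, $K_2$, $C_{2m}$ $(m\ge3)$, $\tilde O_k$ $(k\ge3)$. Conversely, all these graphs are finite vertex-transitive partial cubes without $4$-cycles. In particular, these are exactly the finite vertex-transitive partial cubes of girth $>4$ (a forest having girth $\infty$).

**Theorem 2.3.** Let $G$ be a finite partial cube without $4$-cycles. If all $k\ge3$ neighbors of a vertex $w$ are closer to some vertex $v$ than $w$ is, then $w$ is a branch vertex of a subdivided $K_{k+1}$ (each edge subdivided once) in $G$. Hence a finite partial cube of girth $\ge6$ with minimum degree $\delta\ge3$ contains a subdivided $K_{\delta+1}$; in particular its girth is exactly $6$.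

Under the hypothesis of Theorem 2.2, $G$ is $k$-regular for some $k$. If $k=0$ or $1$, connectedness gives $K_1$ or $K_2$. If $k=2$, $G$ is a cycle, of even length and without $4$-cycles, so $C_{2m}$ with $m\ge3$. The work is in $k\ge3$. In general put
$$E_w=\bigcap_{i\in L(w)}M_i(w).$$
Proposition 1.3 asks for $|E_w|=k-1$ everywhere. The hypothesis of Theorem 2.2 says something about $|E_w|$ right away.

**Lemma 2.4.** Under the hypothesis of Theorem 2.2 with $k\ge1$, $|E_w|$ does not depend on $w$.

**Proof.** We show that $|E_w|$ is the number of ways to choose, for each neighbor $p$ of $w$, a neighbor $x_p\ne w$ of $p$, so that any two $x_p,x_{p'}$ with $p\ne p'$ have a common neighbor. The vertices $x_p$ are at distance $2$ from $w$ and common neighbors at distance at most $3$, so this number is determined by the rooted $3$-ball. Write $p=w\oplus i$ and $x_p=w\oplus\{i,c_i\}$ with $c_i\in M_i(w)$, so $c_i\notin L(w)$. For $i\ne j$ in $L(w)$ we have $c_i\neq j$ and $c_j\ne i$. So $x_p\oplus x_{p'}=\{i,c_i\}\oplus\{j,c_j\}$ has size $2$ if $c_i=c_j$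 and size $4$ otherwise. In the first case the two vertices are at distance $2$ and have a common neighbor, in the second they are at distance $4$ and have none. So the admissible choices are those with all $c_i$ equal to one $c\in E_w$. $\square$

So the first task is to find one vertex with $E_w\ne\emptyset$. A sensible candidate is an end of a longest geodesic. Let $d(v,w)=\operatorname{diam}G$. By bipartiteness every neighbor of $w$ is closer to $v$, that is, $L(w)\subseteq S:=v\oplus w$. The first thing to try is a pair of neighbors: both steps $i,j\in L(w)\cap S$ lead toward $v$, so one hopes that the two routes close up in a hexagon, giving $c\in M_i(w)\cap M_j(w)$. This stops at once. In $C_8$, with vertices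
$$\emptyset,\ 1,\ 12,\ 123,\ 1234,\ 234,\ 34,\ 4,$$
take $w=\emptyset$, $v=1234$. Then $L(w)=\{1,4\}$, $M_1(w)=\{2\}$, $M_4(w)=\{3\}$, and $E_w=\emptyset$. No argument that uses only (I), (C4) and *two* directions toward $v$ can work, because the two routes may bound a long cycle.

Now take *three* directions of $L(w)\cap S$, with $w=\emptyset$, $v=S$. On a geodesic from $\emptyset$ to $S$ let $f$ be the one crossed last, on the edge $R\to R\cup f$. Then $R$ contains the other two, and $\emptyset,\ f,\ R,\ R\cup f$ are all vertices. We have two parallel edges of direction $f$, and at least two ways to set off from $\emptyset$ into the strip between them. In $C_8$ the strip between $\emptyset\,\text{–}\,4$ and $123\,\text{–}\,1234$ offers only one way. So we should classify how such strips can begin.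

## 3. Zone pairs and their two types

**Definition (zone pair).** A zone pair $(A;f;R)$ consists of $f\in\Omega$, a nonempty $R\subseteq\Omega\setminus f$, and $A$ with $A,\ A\oplus f,\ A\oplus R,\ A\oplus R\oplus f\in V$. After translating to $A=\emptyset$, put
$$\mathcal A=\{Y\subseteq R:Y\in V\},\qquad\mathcal B=\{Y\subseteq R:Y\cup f\in V\},\qquad X=\mathcal A\cap\mathcal B\ni\emptyset,R,$$
$$U=\{x\in R:\{x\}\in\mathcal A\},\qquad D=\{x\in R:\{x\}\in\mathcal B\}.$$

For a general base, $Y\in\mathcal A$ means $A\oplus Y\in V$ and $Y\in\mathcal B$ means $A\oplus Y\oplus f\in V$. By (I), $U$ and $D$ are nonempty. By (C4), $U\cap D=\emptyset$. Three more facts: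

* (F1) Two distinct members of $X$ differ in at least two elements. If $Y,\,Y\oplus x\in X$, then $Y,\ Y\oplus x,\ Y\oplus f,\ Y\oplus\{x,f\}$ violate (C4).
* (F2) If $Y\subset Y'$ are in $\mathcal A$, one gets from $Y$ to $Y'$ inside $\mathcal A$ by adding one element at a time, along a geodesic. The same holds in $\mathcal B$.
* (F3) If $Y\in\mathcal A$ and $Y'\in\mathcal B$, there is $Z\in X$ with $Y\cap Y'\subseteq Z\subseteq Y\cup Y'$. A geodesic from $Y$ to $Y'\cup f$ crosses $f$ exactly once, on an edge $Z\to Z\cup f$.

Three operations produce new zone pairs. *Symmetry*: $(f;f;R)$ is a zone pair with $\mathcal A,\mathcal B$ exchanged and $U,D$ exchanged. *Restriction*: if $\emptyset\ne W\in X$, then $(\emptyset;f;W)$ is a zone pair whose families are those of $R$ restricted to subsets of $W$, with $U\cap W$ and $D\cap W$ in place of $U$ and $D$. *Upper part*: if $R\ne W\in X$, then $(W;f;R\setminus W)$ is a zone pair with families $\{Y\subseteq R\setminus W:W\cup Y\in\mathcal A\}$, and likewise for $\mathcal B$ and $X$.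

**Definition (type H).** The pair has type H if
$$\{y\in R\setminus u:\{u,y\}\in\mathcal A\}=D\ \text{ for all }u\in U,\qquad\{y\in R\setminus d:\{d,y\}\in\mathcal B\}=U\ \text{ for all }d\in D .$$

Then $\{u,d\}\in X$ for all $u\in U$, $d\in D$: each such pair spans a hexagon at the start of the strip.

**Definition (type P).** The pair has type P with sequence $\rho_1,\dots,\rho_m$ ($m\ge3$, distinct elements of $R$) if, with $A_h=\{\rho_1,\dots,\rho_h\}$ and $B_h=\{\rho_{h+1},\dots,\rho_m\}$:

* $A_h\in\mathcal A$ and $B_h\in\mathcal B$ for $0\le h\le m$ (so $A_m=B_0\in X$);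
* for $0\le h<m$, the only $y\in R\setminus A_h$ with $A_h\cup y\in\mathcal A$ is $\rho_{h+1}$;
* for $1\le h\le m$, the only $y\in R\setminus B_h$ with $B_h\cup y\in\mathcal B$ is $\rho_h$.

Both types are invariant under symmetry (for P, the sequence is reversed).

*Examples.* In $C_{2m}$ as above, the edges $\emptyset\,\text{–}\,m$ and $\{1,\dots,m-1\}\,\text{–}\,\{1,\dots,m\}$ give $f=m$, $R=\{1,\dots,m-1\}$, with $\mathcal A$ consisting of the sets $\{1,\dots,h\}$ and $\mathcal B$ of the sets $\{h+1,\dots,m-1\}$, $0\le h\le m-1$. For $m\ge4$ this is type P with sequence $1,\dots,m-1$. For $m=3$ it is type H with $U=\{1\}$, $D=\{2\}$.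

In $\tilde O_k$ every zone pair has type H. By complementation let the base $A$ be a $(k-1)$-set. As $A\oplus f$ is a vertex, $f\notin A$. As $f\notin A\oplus R$ and $(A\oplus R)\cup f$ is a vertex, $A\oplus R$ is a $(k-1)$-set. So $R=P\sqcup N$ with $P=R\setminus A$, $N=R\cap A$, $|P|=|N|$. Here $U=P$ and $D=N$. For $u\in P$, $(A\cup u)\oplus y$ is a vertex iff $y$ is removed, i.e. $y\in N$. For $d\in N$, $((A\cup f)\setminus d)\oplus y$ is a vertex iff $y$ is added, i.e. $y\in P$.

**Consequences of type P.** Let $(\emptyset;f;R)$ have type P with sequence $\rho_1,\dots,\rho_m$.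

* (P1) $U=\{\rho_1\}$ and $D=\{\rho_m\}$. Take $h=0$, respectively $h=m$, in the uniqueness conditions.
* (P2) Every nonempty member of $\mathcal A$ contains $\rho_1$, since by (F2) it is reached from $\emptyset$ through a singleton, which is in $U$.
* (P3) The members of $\mathcal A$ inside $A_m$ are exactly $A_0,\dots,A_m$, and those of $\mathcal B$ inside $A_m$ exactly $B_0,\dots,B_m$: build a member from $\emptyset$ by (F2), each extension being forced. Hence $X\cap2^{A_m}=\{\emptyset,A_m\}$, since a nonempty $A_h$ contains $\rho_1$ while $B_g$ contains $\rho_1$ only for $g=0$.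
* (P4) If $\tau_1,\dots,\tau_r\in R$ are distinct, $r\le m$, and $\{\tau_1,\dots,\tau_h\}\in\mathcal A$ for all $h\le r$, then $\tau_h=\rho_h$ for $h\le r$. If instead $\{\tau_1,\dots,\tau_h\}\in\mathcal B$ for all $h\le r$, then $\tau_h=\rho_{m-h+1}$. Both follow by induction from uniqueness of extensions.

**Zone Theorem 3.1.** Every zone pair has type H or type P.

This is the heart of the matter. Its proof occupies Sections 5 and 6. Assuming it for now, here is what it is for.

**Descent Lemma 3.2.** Let $v,w\in V$, $S=v\oplus w$, $D^*=L(w)\cap S$, and $|D^*|\ge3$. Then there is $c\in S$ with $c\in M_i(w)$ for all $i\in D^*$.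

**Proof.** Let $w=\emptyset$, so $v=S$. On a geodesic from $\emptyset$ to $S$, let $f$ be the last element of $D^*$ crossed, at the edge $R\to R\cup f$. Then $R\subseteq S$ and $D^*\setminus f\subseteq R$. As $f\in L(\emptyset)$, $(\emptyset;f;R)$ is a zone pair, and $D^*\setminus f\subseteq U$. So $|U|\ge2$, which by (P1) excludes type P, and the type is H. Take any $c\in D$. Then $\{f,c\}\in V$, so $c\in M_f(w)$. For $u\in D^*\setminus f\subseteq U$, $\{u,c\}\in V$ and $c\ne u$, so $c\in M_u(w)$. Finally $c\in R\subseteq S$. $\square$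

**Proof of Theorem 2.3.** If all $k\ge3$ neighbors of $w$ are closer to $v$, then $L(w)\subseteq v\oplus w$, so $D^*=L(w)$ and the Descent Lemma gives $c\in\bigcap_{i\in L(w)}M_i(w)$. For $i\ne j$ in $L(w)$, $w\oplus\{i,j,c\}\in V$, as we saw before Lemma 1.2. Put $o=w\oplus c$, which is not in $V$. For distinct $x,y\in L(w)\cup c$ the sets $o\oplus x$ and $o\oplus\{x,y\}$ are in $V$: they are $o\oplus c=w$, $o\oplus i=w\oplus\{i,c\}$, $o\oplus\{i,c\}=w\oplus i$, $o\oplus\{i,j\}=w\oplus\{i,j,c\}$. Since $o\oplus\{x,y\}$ is adjacent to $o\oplus x$ and $o\oplus y$, they form a $K_{k+1}$ with each edge subdivided once, with branch vertices $o\oplus x$, among them $w$.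

For the last statement, take $w$ farthest from some $v$. By bipartiteness all its neighbors, at least $\delta\ge3$ of them, are closer to $v$. So $G$ contains a subdivided $K_{\deg w+1}$, hence a subdivided $K_{\delta+1}$. A subdivided triangle in it is a $6$-cycle, so the girth is exactly $6$. $\square$

## 4. Blocks of directions, and the classification

We prove Theorem 2.2 for $k\ge3$, still assuming Theorem 3.1. Let $\varepsilon=|E_w|$, constant by Lemma 2.4.

**Step 1: $\varepsilon\ge1$.** Choose $v,w$ with $d(v,w)=\operatorname{diam}G$. Then $L(w)\subseteq v\oplus w$ and $|L(w)|=k\ge3$, so the Descent Lemma gives an element of $E_w$.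

It remains to get from $\varepsilon\ge1$ to $\varepsilon=k-1$. For this we learn what $E$ looks like at a neighbor.

**Step 2 (Claim A): $E$ at a neighbor records coincidences among the $M_b(w)$.** For $i\in L(w)$,
$$E_{w\oplus i}=\{b\in L(w)\setminus i:\ M_b(w)=M_i(w)\}. \tag{2}$$
Let $w'=w\oplus i$. Here $L(w')=\{i\}\cup M_i(w)$ and $M_i(w')=L(w)\setminus i$. So $b\in E_{w'}$ iff $b\in L(w)\setminus i$ and $w\oplus\{i,j,b\}\in V$ for all $j\in M_i(w)$ (note that $b\ne j$, as $L(w)\cap M_i(w)=\emptyset$). Suppose this holds and let $j\in M_i(w)$. The vertices $w\oplus b$ and $w\oplus\{i,j,b\}$ are at distance $2$, and $w\oplus\{b,i\}\notin V$ by (C4). So $w\oplus\{b,j\}\in V$ by (M). Thus $M_i(w)\subseteq M_b(w)$, and both have $k-1$ elements, so they are equal. Conversely, let $b\in L(w)\setminus i$ with $M_b(w)=M_i(w)$ and $j\in M_i(w)$. Then $w\oplus\{i,j\},\ w\oplus\{b,j\}\in V$ while $w\oplus j\notin V$, so $w\oplus\{i,j,b\}\in V$ by (M).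

Call the classes of the relation $M_b(w)=M_i(w)$ on $L(w)$ the *blocks* at $w$. By (2) the block of $i$ is $\{i\}\cup E_{w\oplus i}$. So at every vertex all blocks have size
$$\beta:=\varepsilon+1\ge2,\qquad k=\beta\sigma,$$
where $\sigma$ is the number of blocks. Moreover $E_w=\bigcap_{x\in T}M_x(w)$ whenever $T\subseteq L(w)$ meets every block. Our goal is $\sigma=1$. If $k$ is prime, $\beta\ge2$ forces $\beta=k$ and $\sigma=1$ already. The first case left open by divisibility is $k=4$, $\beta=\sigma=2$.

**Step 3 (Claim B): the exchange rule survives for $c\in E_w$.** If $c\in E_w$ and $i\in L(w)$, then $w_1=w\oplus\{i,c\}\in V$ and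
$$L(w_1)=(L(w)\setminus i)\cup c,\qquad E_{w_1}=(E_w\setminus c)\cup i. \tag{3}$$
First, $w_1\in V$ since $c\in M_i(w)$. Let $w'=w\oplus i$. Claim A at $w'$ for its neighbor $w=w'\oplus i$ says that $\{i\}\cup E_w$ is the block of $i$ in $L(w')$. It contains $c$, so $M_c(w')=M_i(w')=L(w)\setminus i$, and $L(w_1)=L(w'\oplus c)=\{c\}\cup M_c(w')$. Claim A at $w'$ for its neighbor $w_1=w'\oplus c$ says that $E_{w_1}$ is the block of $c$ in $L(w')$ minus $c$, i.e. $(\{i\}\cup E_w)\setminus c$.

**Step 4: $\sigma=1$.** The Descent Lemma produces an element of $E_w$ *inside* $v\oplus w$, and it needs only the directions pointing toward $v$, provided they meet every block. So we walk from $w$ toward $v$ by exchanges; each stage should yield a fresh element of $E_w$, and after $\varepsilon+1$ stages there are too many.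

Suppose $\sigma\ge2$. Take $v,w$ at maximum distance, $S=v\oplus w\supseteq L(w)$. For $0\le t\le\varepsilon$ we construct distinct $i_1,\dots,i_t\in L(w)$ and distinct $c_1,\dots,c_t\in E_w\cap S$ such that $w_t=w\oplus\{i_1,\dots,i_t,c_1,\dots,c_t\}\in V$ and
$$L(w_t)=(L(w)\setminus\{i_1,\dots,i_t\})\cup\{c_1,\dots,c_t\},\qquad E_{w_t}=(E_w\setminus\{c_1,\dots,c_t\})\cup\{i_1,\dots,i_t\},$$
$$v\oplus w_t=S\setminus\{i_1,\dots,i_t,c_1,\dots,c_t\}.$$
For $t=0$ there is nothing to do. Given stage $t\le\varepsilon$, put $D_t=L(w_t)\cap(v\oplus w_t)$. Since $L(w)\subseteq S$ and no $c_r$ lies in $L(w)$, $D_t=L(w)\setminus\{i_1,\dots,i_t\}$. So $|L(w_t)\setminus D_t|=t\le\varepsilon<\beta$, and $D_t$ meets every block of $L(w_t)$. Also $|D_t|=\beta\sigma-t\ge2\beta-(\beta-1)=\beta+1\ge3$. The Descent Lemma for $v$ and $w_t$ gives $c\in v\oplus w_t$ with $c\in\bigcap_{x\in D_t}M_x(w_t)=E_{w_t}$. As $v\oplus w_t$ contains no $i_r$ and no $c_r$,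
$$c\in(E_w\cap S)\setminus\{c_1,\dots,c_t\}.$$
If $t=\varepsilon=|E_w|$, this set is empty, a contradiction. If $t<\varepsilon$, set $c_{t+1}=c$, choose any $i_{t+1}\in D_t$, and apply (3) at $w_t$. The formulas for $L(w_{t+1})$ and $E_{w_{t+1}}$ follow, and both new elements lie in $v\oplus w_t$, so they are removed from it. Thus the construction reaches $t=\varepsilon$ and the contradiction. Hence $\sigma=1$.

**Step 5: conclusion.** At every vertex there is a single block, so all $M_i(w)$ coincide. Proposition 1.3 gives $G\cong\tilde O_k$.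

*Converse and last sentence of Theorem 2.2.* $K_1=Q_0$ and $K_2=Q_1$ are vertex-transitive partial cubes without $4$-cycles. So are the cycles $C_{2m}$, $m\ge3$, by Section 1 and rotation, and the $\tilde O_k$ by Lemma 1.1. All are bipartite, so their girth exceeds $4$. Conversely, a finite vertex-transitive partial cube of girth $>4$ has no $4$-cycle, and automorphisms carry rooted balls to rooted balls, so it is in the list. This proves Theorem 2.2.

*Proof of Theorem 2.1.* A vertex-transitive partial cube of girth $6$ satisfies the hypothesis of Theorem 2.2. Of the graphs listed, $K_1$ and $K_2$ have girth $\infty$ and $C_{2m}$ has girth $2m$. So $G$ is $C_6=\tilde O_2$ or $\tilde O_k$ with $k\ge3$. $\square$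

Everything now rests on the Zone Theorem. The natural plan is induction on $|R|$: a member $W\in X$ other than $\emptyset,R$ gives the smaller zone pair $(\emptyset;f;W)$, whose data are restrictions. The plan stops at the gluing. To say anything about $\{u,y\}\in\mathcal A$, or about $u\in U$ and $d\in D$ together, we would like one proper $W\in X$ containing both, and nothing yet provides it. What helps is to look at the same vertex through *another direction* $g\ne f$, which may form a zone pair of its own. So we first compare zone pairs of two directions at one vertex.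

## 5. Two zone pairs of different directions at one vertex

**Lemma 5.1.** Suppose Theorem 3.1 holds for all zone pairs with $|R|\le s$. Let $A\in V$, $i\ne j$ in $L(A)$, $\emptyset\ne E'\subseteq E\subseteq\Omega\setminus\{i,j\}$, $|E|\le s$, with
$$A\oplus E,\quad A\oplus E\oplus i,\quad A\oplus E',\quad A\oplus E'\oplus j\ \in V.$$
Then there is $c\in E'$ with $A\oplus\{i,c\},\ A\oplus\{j,c\},\ A\oplus\{i,j,c\}\in V$.

In words: if the strips of $i$ and $j$ at $A$ are nested, the edges of directions $i$ and $j$ at $A$ lie on a common hexagon, whose third direction is in the smaller strip.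

**Proof.** Translate to $A=\emptyset$.

**Step 1: what to look for.** If $\{i,c\},\{j,c\}\in V$ then $\{c\}\notin V$ by (C4), so $\{i,j,c\}\in V$ by (M). So it suffices to find $c\in D^i\cap D^j$, where
$$D^i=\{x\in E:\{i,x\}\in V\},\qquad D^j=\{x\in E':\{j,x\}\in V\}$$
are the sets "$D$" of the zone pairs $(\emptyset;i;E)$ and $(\emptyset;j;E')$. These have type H or P by assumption. By (I) pick $\beta\in E'$ with $\{\beta\}\in V$. It lies in the set "$U$" of both pairs.

**Step 2: both of type H.** Then $D^j=\{y\in E'\setminus\beta:\{\beta,y\}\in V\}=D^i\cap E'$, and $D^j\neq\emptyset$. Any $c\in D^j$ works.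

**Step 3: otherwise, attach comparable sequences to $i$ and $j$.**

* *$i$ of type P with sequence $\rho$, $j$ of type H.* Then $\beta=\rho_1$ and $\emptyset\ne D^j=\{y\in E'\setminus\rho_1:\{\rho_1,y\}\in V\}\subseteq\{\rho_2\}$. So $D^j=\{\rho_2\}$, and $\{j,\rho_2\},\ \{\rho_1,\rho_2\},\ \{j,\rho_1,\rho_2\}\in V$. Give $j$ the sequence $(\rho_1,\rho_2)$.
* *$i$ of type H, $j$ of type P with sequence $\rho'$.* Then $\beta=\rho_1'$. As $\{\rho'_1,\rho'_2\}\in V$ with $\rho'_2\in E$, type H of $i$ gives $\rho_2'\in D^i$, so $\{i,\rho'_2\},\ \{i,\rho'_1,\rho'_2\}\in V$. Give $i$ the sequence $(\rho'_1,\rho'_2)$.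
* *Both of type P*, with sequences $\rho$ of length $m$ (for $i$) and $\rho'$ of length $m'$ (for $j$). As $E'\subseteq E$, (P4) for the pair of $i$ gives $\rho'_h=\rho_h$ for $h\le\min(m,m')$.

In each case one sequence is an initial segment of the other. If the lengths are equal, both types are P (in the mixed cases the lengths are $2$ and at least $3$), and then $D^i=\{\rho_m\}=D^j$ by (P1), so $c=\rho_m$ works. We now show that different lengths are impossible.

**Step 4: different lengths produce a third zone pair.** Let $J\in\{i,j\}$ be the direction with the longer sequence $\rho_1,\dots,\rho_l$. Its pair $(\emptyset;J;E_J)$, $E_J\in\{E,E'\}$, is of type P. Let $I$ be the other direction, with sequence $\rho_1,\dots,\rho_{l'}$, $2\le l'<l$. Put $A_h=\{\rho_1,\dots,\rho_h\}$. In all cases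
$$A_{l'}\cup I\in V,\qquad I\cup\{\rho_{h+1},\dots,\rho_{l'}\}\in V\quad(0\le h\le l'). \tag{4}$$
If $I$ has type P, this is part of the definition. If $I$ has type H and $l'=2$, these are $\{I\},\{I,\rho_2\},\{I,\rho_1,\rho_2\}$, found in Step 3.

Take a geodesic from $I\cup\{\rho_2,\dots,\rho_{l'}\}$ (in $V$ by (4)) to $J\cup\{\rho_2,\dots,\rho_l\}$ (in $V$ by type P of $J$). It crosses $I$, $J$, $\rho_{l'+1},\dots,\rho_l$, so all its vertices contain $\rho_2$ and not $\rho_1$. If $I$ were removed before $J$ is added, we would meet $Z\in V$ with $\rho_2\in Z\subseteq\{\rho_2,\dots,\rho_l\}\subseteq E_J$ and $\rho_1\notin Z$, contradicting (P2). So $J$ is added first: there is $Y_1$ with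
$$\{\rho_2,\dots,\rho_{l'}\}\subseteq Y_1\subseteq\{\rho_2,\dots,\rho_l\},\qquad I\cup Y_1,\ I\cup J\cup Y_1\in V.$$
Hence $(\emptyset;J;R_1)$ with $R_1=I\cup Y_1$ is a zone pair, and $|R_1|\le l\le|E_J|\le s$. So it has type H or P. Its $U$ is $\{I\}$, since by (P1) for $E_J$ no element of $Y_1\subseteq E_J\setminus\rho_1$ is in $L(\emptyset)$. Its $D$ is nonempty, does not contain $I$ (by (C4), $\{I,J\}\notin V$), and its elements in $Y_1\subseteq E_J$ can only be $\rho_l$. So its $D$ is $\{\rho_l\}$.

**Step 5: type H is impossible.** It would give $\{y'\in R_1\setminus I:\{I,y'\}\in V\}=\{\rho_l\}$. But $\rho_{l'}\in Y_1$ and $\{I,\rho_{l'}\}\in V$ by (4), so $l'=l$, a contradiction.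

**Step 6: type P is impossible.** Let the sequence be $\sigma_1,\dots,\sigma_q$, $q\ge3$. Then $\sigma_1=I$, $\sigma_q=\rho_l$, and $\sigma_2=\rho_{l'}$, the unique extension of $\{I\}$. The elements $\sigma_2,\dots,\sigma_q$ lie in $Y_1$, so $q-1\le l-1$. The sets $\{J,\sigma_q,\sigma_{q-1},\dots,\sigma_{q-t}\}$, $0\le t\le q-2$, are in $V$ and $Y_1\subseteq E_J$. So the second part of (P4) for $(\emptyset;J;E_J)$ gives $\sigma_{q-t}=\rho_{l-t}$ for $0\le t\le q-2$. For $t=q-2$ we read $\rho_{l'}=\sigma_2=\rho_{l-q+2}$, so $l'=l-q+2$. For $t=q-3$ we read $\sigma_3=\rho_{l-q+3}=\rho_{l'+1}$. Hence $\{I,\rho_{l'},\rho_{l'+1}\}=\{\sigma_1,\sigma_2,\sigma_3\}\in V$. Compare it with $A_{l'+1}\in V$: by (I) there is $x\in\{I,\rho_1,\dots,\rho_{l'-1}\}$ with $A_{l'+1}\oplus x\in V$.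

* If $x=I$, then $A_{l'},\ A_{l'+1},\ A_{l'}\cup I,\ A_{l'+1}\cup I$ are in $V$ (use (4)), against (C4).
* If $x=\rho_h$ with $h\le l'-1$, then $A_{l'+1}\setminus\rho_h\in V$ lies in $A_l$ and has $l'$ elements, but it is not $A_{l'}$, as it contains $\rho_{l'+1}$. This contradicts (P3).

So different lengths never occur. $\square$

## 6. Proof of the Zone Theorem

Induction on $|R|$. We consider a zone pair $(\emptyset;f;R)$ and assume the theorem for all zone pairs with smaller $|R|$. Then Lemma 5.1 is available with $s=|R|-1$.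

**Step 0: the case $X=\{\emptyset,R\}$.** This is the base, and it needs no induction hypothesis. By (F3), for $Y\in\mathcal A$, $Y'\in\mathcal B$, either $Y\cap Y'=\emptyset$ (if $Z=\emptyset$) or $Y\cup Y'=R$ (if $Z=R$). Let $m=|R|$. By (F2) there are chains from $\emptyset$ to $R$ in $\mathcal A$ and in $\mathcal B$. Let $p_1,\dots,p_m$ and $q_1,\dots,q_m$ be the orders in which they add elements. The sizes of $\{p_1,\dots,p_h\}$ and $\{q_1,\dots,q_{m-h}\}$ add up to $m$, so in either alternative these sets are complementary, for every $h$. Hence $q_r=p_{m-r+1}$. This holds for any choice of the two chains, so each chain is unique. By (F2) every member of $\mathcal A$ or $\mathcal B$ lies on a chain. Thus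
$$\mathcal A=\{\{p_1,\dots,p_h\}:0\le h\le m\},\qquad\mathcal B=\{\{p_{h+1},\dots,p_m\}:0\le h\le m\}.$$
By (F1), $m\ge2$. If $m=2$, then $U=\{p_1\}$, $D=\{p_2\}$, and the type is H. If $m\ge3$, the type is P with sequence $p_1,\dots,p_m$.

**Step 0′: above a maximal member of $X\setminus\{R\}$.** Let $W$ be maximal in $X\setminus\{R\}$. The upper part $(W;f;R\setminus W)$ is in the situation of Step 0. So $R\setminus W=\{w_1,\dots,w_q\}$ with $q\ge2$, the members of $\mathcal A$ between $W$ and $R$ are the $W\cup\{w_1,\dots,w_t\}$ ($0\le t\le q$), and those of $\mathcal B$ are $W$ and the $W\cup\{w_t,\dots,w_q\}$ ($1\le t\le q$).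

From now on $X\ne\{\emptyset,R\}$.

**Step 1: Claim, putting one-step extensions inside proper members of $X$.** *Let $S_0,\ S_0\cup y\in\mathcal A$ with $y\in R\setminus S_0$, and $W_0\in X$ with $S_0\subsetneq W_0\subsetneq R$. Then some $Z\in X\setminus\{R\}$ contains $S_0\cup y$.*

Suppose not. If $Y\in\mathcal B$ contains $S_0\cup y$, then (F3) gives $Z\in X$ with $S_0\cup y\subseteq Z\subseteq Y$, so $Z=R=Y$. Thus $R$ is the only member of $\mathcal B$ containing $S_0\cup y$. Let $W\supseteq W_0$ be maximal in $X\setminus\{R\}$. By assumption $y\notin W$, so $y=w_t$ in Step 0′. As $W\cup\{w_t,\dots,w_q\}\in\mathcal B$ contains $S_0\cup y$, it equals $R$, so $t=1$ and $W\cup y\in V$. Apply Lemma 5.1 at $W$ with directions $i=f$, $j=y$ (both in $L(W)$), $E=W$ and $E'=W\setminus S_0\ne\emptyset$. Here $W\oplus E=\emptyset$ and $W\oplus E\oplus f=\{f\}$ are in $V$, as are $W\oplus E'=S_0$ and $S_0\cup y$, and $|W|\le|R|-1$. We get $c\in W\setminus S_0$ with $(W\setminus c)\cup\{f,y\}\in V$. So $(W\setminus c)\cup y\in\mathcal B$ contains $S_0\cup y$ but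 not $c$, so it is not $R$, a contradiction. This proves the Claim.

Two uses. With $S_0=\emptyset$ and any $W_0\in X\setminus\{\emptyset,R\}$: every $u\in U$ lies in some $W_0\in X\setminus\{R\}$. Then, since $\{u\}\notin X$ by (F1), $\{u\}\subsetneq W_0$, and the Claim with $S_0=\{u\}$ says: if $u\in U$ and $\{u,y\}\in\mathcal A$, $y\ne u$, some $Z\in X\setminus\{R\}$ contains $u$ and $y$. By symmetry the same holds for $D$ and $\mathcal B$.

By induction every $(\emptyset;f;W)$ with $W\in X\setminus\{\emptyset,R\}$ has type H or P; we say "$W$ has type H or P".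

### All proper members of $X$ of type H

Assume every $W\in X\setminus\{\emptyset,R\}$ has type H. We show that $R$ has type H.

**Step 2: extensions of $u$ lie in $D$, and conversely.** If $u\in U$, $\{u,y\}\in\mathcal A$, $y\ne u$, take $Z\in X\setminus\{R\}$ containing $u,y$. Type H of $Z$ gives $y\in D$ and $\{u,y\}\in X$. Symmetrically, $d\in D$, $\{d,y\}\in\mathcal B$, $y\ne d$ give $y\in U$ and $\{d,y\}\in X$. So for $u\in U$, $d\in D$ the conditions $\{u,d\}\in\mathcal A$, $\{u,d\}\in\mathcal B$, $\{u,d\}\in X$ are equivalent. Write $u\sim d$ when they hold, and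
$$N(d)=\{u\in U:u\sim d\}=\{y\in R\setminus d:\{d,y\}\in\mathcal B\}.$$
It remains to show $u\sim d$ for all $u\in U$, $d\in D$.

**Step 3: set-up for a non-adjacent pair.** Suppose $u\not\sim d$. Let $W$ be maximal in $X\setminus\{R\}$ with $u\in W$ (it exists by Step 1). If $d\in W$, type H of $W$ would give $\{u,d\}\in X$. So $d\notin W$ and $d=w_t$ in Step 0′. In both cases below we look at a zone pair in direction $d$ based at $\{f\}$.

**Step 4: the case $t<q$.** Let $Y=W\cup\{w_1,\dots,w_{t-1}\}$. Then $Y,\ Y\cup d\in V$. With $R_0=f\cup Y$, $(\{f\};d;R_0)$ is a zone pair: $\{f\}$ and $\{f,d\}$ are in $V$, and $\{f\}\oplus R_0=Y$. As $d,w_q\notin Y$ are distinct, $|R_0|\le|R|-1$, so it has type H or P. Let $U_0,D_0$ be its sets "$U$", "$D$". As $\emptyset\in V$, $f\in U_0$. If $f\in D_0$, then $\{d\}\in V$, and $\emptyset,\ \{f\},\ \{d\},\ \{f,d\}$ violate (C4). So $D_0=\{x\in Y:\{f,d,x\}\in V\}=N(d)\cap Y\subseteq U$.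

* *Type P*, sequence $\sigma_1,\dots,\sigma_m$. Then $\sigma_1=f$, and $\sigma_2$ is the only $x\in Y$ with $\{f\}\oplus\{f,x\}=\{x\}\in V$. But $\sigma_m\in D_0\subseteq U\cap Y$, so $\sigma_m=\sigma_2$, contradicting $m\ge3$.
* *Type H*, applied to $f\in U_0$: $\{x\in Y:\{x\}\in V\}=D_0$. As $u\in W\subseteq Y$, $u\in D_0\subseteq N(d)$, a contradiction.

**Step 5: the case $t=q$.** Then $W\cup d\in\mathcal B$. So $(\{f\};d;W)$ is a zone pair ($\{f\},\ \{f,d\},\ W\cup f,\ W\cup\{f,d\}\in V$) and $|W|<|R|$. Its sets are $U_0=D\cap W$ and $D_0=N(d)\cap W$. Pick $\delta\in D\cap W$. Type H of $(\emptyset;f;W)$ gives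
$$\{x\in W\setminus\delta:\{f,\delta,x\}\in V\}=U\cap W. \tag{5}$$

* *If $(\{f\};d;W)$ has type H*, the left side of (5) equals $D_0$, so $u\in U\cap W=N(d)\cap W$, a contradiction.
* *If it has type P*, sequence $\sigma_1,\dots,\sigma_m$: then $\delta=\sigma_1$ and the left side of (5) is $\{\sigma_2\}$, so $U\cap W=\{\sigma_2\}$. But $\sigma_m\in D_0\subseteq U\cap W$, contradicting $m\ge3$.

So $u\sim d$ always, and with Step 2 this says that $R$ has type H.

### A proper member of $X$ of type P

Assume some $W\in X\setminus\{\emptyset,R\}$ has type P, with sequence $\rho_1,\dots,\rho_m$, $m\ge3$. Put $A_h=\{\rho_1,\dots,\rho_h\}$, $B_h=\{\rho_{h+1},\dots,\rho_m\}$ and $W_0=A_m\in X$, so $W_0\subsetneq R$. By (P1) and (P3): the members of $\mathcal A$ inside $W_0$ are the $A_h$, those of $\mathcal B$ are the $B_h$, $X\cap2^{W_0}=\{\emptyset,W_0\}$, $U\cap W_0=\{\rho_1\}$, $D\cap W_0=\{\rho_m\}$. We show that $R$ has type P with the same sequence. What is missing is the uniqueness of extensions in all of $R$. By symmetry it suffices to show: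
$$\text{if }0\le h<m,\ y\in R\setminus A_h,\ A_h\cup y\in\mathcal A,\ \text{ then } y=\rho_{h+1}. \tag{6}$$
Suppose (6) fails for $h$ and $y$. Then $y\notin W_0$, because the only member of $\mathcal A$ of size $h+1$ inside $W_0$ is $A_{h+1}$.

**Step 6: (6) for $h\ge1$, part one: a second member of $X$ containing $\rho_1$ and $y$.** The Claim with $S_0=A_h\subsetneq W_0$ gives $Z\in X\setminus\{R\}$ containing $A_h\cup y$. We find $Z_0\in X$, $Z_0\subseteq Z$, such that $\rho_1,y\in Z_0$, $f\cup(Z_0\setminus\rho_1)\in V$, and $\{\rho_1\}$ is the only singleton of $\mathcal A$ inside $Z_0$.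

* *$Z$ of type H.* Here $\{x\in Z\setminus\rho_1:\{\rho_1,x\}\in\mathcal A\}=D\cap Z$. If $h\ge2$, then $\rho_2\in Z$, so $\rho_2\in D\cap W_0=\{\rho_m\}$, contradicting $m\ge3$. So $h=1$, $\{\rho_1,y\}\in\mathcal A$, hence $y\in D$ and $Z_0=\{\rho_1,y\}\in X$. It works: $\{f,y\}\in V$ as $y\in D$, and $\{y\}\notin V$ as $U\cap D=\emptyset$.
* *$Z$ of type P*, sequence $\zeta_1,\dots,\zeta_l$. As $A_h\subseteq Z$, (P4) gives $\zeta_r=\rho_r$ for $r\le\min(h,l)$. If $l\le h$, then $A_l=\{\zeta_1,\dots,\zeta_l\}\in X$ with $0<l<m$, contradicting $X\cap2^{W_0}=\{\emptyset,W_0\}$. So $l>h$, and uniqueness of the extension of $A_h$ in $Z$ gives $\zeta_{h+1}=y$. Take $Z_0=\{\zeta_1,\dots,\zeta_l\}\in X$. It contains $\rho_1=\zeta_1$ and $y$. Moreover $f\cup\{\zeta_2,\dots,\zeta_l\}\in V$ by type P, and $\zeta_1$ is the only element of $U$ in $Z$.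

**Step 7: (6) for $h\ge1$, part two: compare the tops of $W_0$ and $Z_0$.** Let $p=W_0\cup f$, $p'=Z_0\cup f$, $E=W_0\oplus Z_0\ni y$. Then $p'=p\oplus E$. Both $f$ and $\rho_1$ lie in $L(p)$, since $W_0\in V$ and $f\cup B_1\in V$. Both lie in $L(p')$ by Step 6. Neither is in $E$, and $E\subseteq R\setminus\rho_1$, so $|E|\le|R|-1$. Lemma 5.1 at $p$, with directions $i=f$, $j=\rho_1$ and $E'=E$, gives $c\in E$ with
$$p\oplus\{f,\rho_1,c\}=(W_0\setminus\rho_1)\oplus c\in V.$$

* If $c\in W_0$, then $W_0\setminus\{\rho_1,c\}$ is a member of $\mathcal A$ inside $W_0$, nonempty as $m\ge3$, without $\rho_1$. It is no $A_h$, a contradiction.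
* If $c\in Z_0\setminus W_0$, then $(W_0\setminus\rho_1)\cup c\in\mathcal A$. By (I) from $\emptyset$ it contains an element of $U$. As $U\cap W_0=\{\rho_1\}$, this element is $c$. So $\{c\}\in\mathcal A$ with $c\in Z_0$, $c\ne\rho_1$, contradicting Step 6.

So (6) holds for $1\le h<m$.

**Step 8: (6) for $h=0$, part one: a zone pair in direction $y$.** Now $y\in U\setminus\rho_1$ and $y\notin W_0$. Let $W\supseteq W_0$ be maximal in $X\setminus\{R\}$. If $y\in W$, then $\rho_1,y\in U\cap W$ excludes type P for $W$, and type H gives $\rho_2\in D\cap W_0=\{\rho_m\}$, contradicting $m\ge3$. So $y=w_t$ in Step 0′. With $\hat W=W\cup\{w_1,\dots,w_{t-1}\}$ we have $\hat W,\ \hat W\cup y\in V$. Thus $(\emptyset;y;\hat W)$ is a zone pair with $|\hat W|<|R|$, it has $\rho_1$ in its "$U$", and its type is H or P. Let $D^y=\{x\in\hat W:\{y,x\}\in V\}$ be its "$D$".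

* *Type H.* As $\{\rho_1,\rho_2\}\in V$, $\rho_2\in D^y$, and then $\{\rho_1,\rho_2,y\}\in V$. So $A_2\cup y\in\mathcal A$ with $2<m$ and $y\ne\rho_3$. This contradicts (6) for $h=2$.
* *Type P*, sequence $\zeta_1,\dots,\zeta_l$. As $W_0\subseteq\hat W$, (P4) gives $\zeta_r=\rho_r$ for $r\le\min(l,m)$. If $l<m$, then $A_l\cup y\in V$ and $y\ne\rho_{l+1}$, contradicting (6) for $h=l$. So $l\ge m$, which leaves one case.

**Step 9: (6) for $h=0$, part two: the remaining case.** Put $Z_y=\{\zeta_1,\dots,\zeta_l\}\supseteq W_0$; then $|Z_y|\le|\hat W|<|R|$. Apply Lemma 5.1 at $\emptyset$ with $i=y$, $E=Z_y$, $j=f$, $E'=W_0$: here $Z_y,\ Z_y\cup y,\ W_0,\ W_0\cup f\in V$, and $y,f\notin Z_y$. It gives $c\in W_0$ with $\{y,c\},\{f,c\},\{f,y,c\}\in V$. Then $c\in D\cap W_0=\{\rho_m\}$ and $c\in D^y=\{\zeta_l\}$. Since $\rho_m=\zeta_m$, we get $l=m$ and $c=\rho_m$. Type P in direction $y$ gives $\{y,\rho_{m-1},\rho_m\}\in V$, and $B_{m-2}\in\mathcal B$ gives $\{f,\rho_{m-1},\rho_m\}\in V$. But $\{\rho_{m-1},\rho_m\}\notin V$, since it does not contain $\rho_1$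 as $m\ge3$. By (M), $\{f,y,\rho_{m-1},\rho_m\}\in V$. Now
$$\{f,\rho_m\},\quad\{f,\rho_{m-1},\rho_m\},\quad\{f,y,\rho_m\},\quad\{f,y,\rho_{m-1},\rho_m\}$$
are all in $V$, against (C4).

So (6) holds for all $h$, and $R$ has type P. This completes the induction and the proof of the Zone Theorem, and with it of Theorems 2.1, 2.2 and 2.3. $\square$

## 7. An infinite graph of girth six that is not a Doubled Odd graph

Finiteness entered through a vertex farthest from $v$, and it cannot be dropped. For $k\ge3$ let $H$ be the graph on $\{x\in\mathbb Z^k:\sum x_i\in\{0,1\}\}$ with $x$ adjacent to $x\pm e_i$ whenever both are vertices.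

It is vertex-transitive: translations by sum-zero vectors act transitively on each of the two levels, and $x\mapsto e_1-x$ exchanges the levels. It is isometric in the grid $\mathbb Z^k$: from a vertex $x$ of sum $0$ to a vertex $y\ne x$ some $y_i>x_i$, and $x+e_i$ is a vertex closer to $y$; from $x$ of sum $1$ to $y\ne x$ some $y_i<x_i$, and $x-e_i$ is a vertex closer to $y$. The grid is isometric in an infinite hypercube: the directions are the unit steps of each coordinate, and $x$ goes to the set of steps separating it from $0$. A $4$-cycle would contain two sum-zero vertices $x\ne x'$ with two common neighbors. But $x+e_i=x'+e_j$ means $x-x'=e_j-e_i$, which determines $i$ and $j$. So there is no $4$-cycle, and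
$$0,\quad e_1,\quad e_1-e_2,\quad e_1-e_2+e_3,\quad -e_2+e_3,\quad e_3$$
is a $6$-cycle. So $H$ is an infinite vertex-transitive graph of girth $6$, isometric in an infinite hypercube: Theorem 2.1 fails without finiteness.

One sees which part of the proof breaks. At $w=0$ the neighbors are $e_1,\dots,e_k$. The neighbors of $e_i$ other than $0$ are $e_i-e_j$, $j\ne i$, so $M_i(w)$ consists of the directions "step from $0$ to $-1$ in coordinate $j$" with $j\ne i$. Any two of these sets meet, as $k\ge3$, so any two edges at $w$ lie on a common hexagon. Yet the intersection of all $k$ of them is empty. Here $E_w=\emptyset$ at every vertex, and Step 1 of Section 4 has no farthest vertex from which to start.
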